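# Linear extension from the leaves of a weighted tree, with norm at most 8

## 1. Weighted trees, energies, traces and extension operators

Throughout, $1<p<\infty$ and $q=p/(p-1)$.

**Definition (trees).** A finite rooted tree has a vertex set $V$ and a root $\emptyset$. Each vertex $x\neq\emptyset$ has a parent $x^-$, and the vertices $z$ with $z^-=x$ are the children of $x$. A leaf is a vertex without children, and $\partial V$ is the set of leaves. We always assume that the root is not a leaf. Edges are identified with non-root vertices: $E=V\setminus\{\emptyset\}$, and the edge $x\in E$ joins $x$ to $x^-$. We write $T_x\subset\partial V$ for the set of leaves that descend from or equal $x$; thus $T_\emptyset=\partial V$, and $T_\ell=\{\ell\}$ for a leaf $\ell$. A tree is weighted if each edge $x$ carries a number $W_x>0$, with no other condition.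

The main example is the complete binary tree of depth $N\ge1$, where $V=\bigcup_{k=0}^N\{0,1\}^k$, the root is the empty word, $x^-$ is $x$ without its last letter, and $\partial V=\{0,1\}^N$. The depth $d(x)$ is the length of the word. For $N=2$ the tree has root $\emptyset$, two vertices $0,1$, four leaves $00,01,10,11$, and $T_0=\{00,01\}$. Weights on a binary tree are called radially symmetric if $W_x$ depends only on $d(x)$.

**Definition (energy seminorm).** For $F:V\to\mathbb R$,
$$\|F\|_{\dot W^{1,p}(V)}=\Big(\sum_{x\in E}W_x|F(x)-F(x^-)|^p\Big)^{1/p}.$$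
For example, on the binary tree with $N=1$ and weights $W_0=a$, $W_1=b$, we have $\|F\|^p=a|F(0)-F(\emptyset)|^p+b|F(1)-F(\emptyset)|^p$. The seminorm vanishes exactly on constants, because the tree is connected and the weights are positive.

**Definition (trace seminorm).** For $f:\partial V\to\mathbb R$,
$$\|f\|_{\dot W^{1,p}(\partial V)}=\inf\{\|F\|_{\dot W^{1,p}(V)}:\ F|_{\partial V}=f\}.$$
For $N=1$ the only free value is $c=F(\emptyset)$. If $f(0)=1$ and $f(1)=0$, then $\|f\|^p=\min_c\,[a|1-c|^p+b|c|^p]$.

If $f$ is not constant, then $\|f\|_{\dot W^{1,p}(\partial V)}>0$. Indeed, suppose $f(\ell)\ne f(\ell')$. For any extension $F$, the triangle inequality along the path from $\ell$ to $\ell'$ bounds $|f(\ell)-f(\ell')|$ by $\sum_{x\in E}|F(x)-F(x^-)|\le \big(\sum_{x\in E}W_x^{-1/p}\big)\|F\|_{\dot W^{1,p}(V)}$.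

**Definition (linear extension operator).** This is a linear map $H:\mathbb R^{\partial V}\to\mathbb R^V$ with $(Hf)|_{\partial V}=f$ for all $f$. Its norm $\|H\|$ is the smallest $C$ such that $\|Hf\|_{\dot W^{1,p}(V)}\le C\|f\|_{\dot W^{1,p}(\partial V)}$ for all $f$ (and $\infty$ if there is no such $C$). For example, giving every interior vertex the value $f(\ell_0)$, for one fixed leaf $\ell_0$, is a linear extension operator.

Since $Hf$ is an extension of $f$, we always have $\|Hf\|\ge\|f\|$. As nonconstant $f$ exist on the binary tree and have positive trace seminorm, $\|H\|\ge1$ there.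

**Definition (harmonic extension).** Given numbers $c_x>0$ ($x\in E$), called conductances, a function $h$ on $V$ is harmonic if at each non-leaf $v$
$$\mathbf 1_{v\neq\emptyset}\,c_v\big(h(v)-h(v^-)\big)+\sum_{z^-=v}c_z\big(h(v)-h(z)\big)=0 .$$
For $N=1$ with $c_0=a$, $c_1=b$ this says $h(\emptyset)=\frac{a\,h(0)+b\,h(1)}{a+b}$.

We recall the textbook facts, for complex-valued functions. If $h$ is harmonic and $g$ vanishes on $\partial V$, then
$$\sum_{x\in E}c_x\big(h(x)-h(x^-)\big)\overline{\big(g(x)-g(x^-)\big)}=0,$$
because the coefficient of $\overline{g(v)}$ on the left, for a non-leaf $v$, is exactly the expression in the definition. Expanding the square,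
$$\sum_x c_x|(h+g)(x)-(h+g)(x^-)|^2=\sum_xc_x|h(x)-h(x^-)|^2+\sum_xc_x|g(x)-g(x^-)|^2 .\tag{1}$$
So a harmonic function minimizes the quadratic energy among all functions with the same leaf values. Two harmonic functions with the same leaf values differ by a harmonic $g$ that vanishes on the leaves. Applying the orthogonality relation with $h=g$ shows that $g$ has zero energy, so $g$ is constant and hence $0$. The harmonic extension of $f$ is therefore unique. It solves a square linear system with at most one solution, so it exists and depends linearly on $f$.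

## 2. Norm bounds independent of depth and weights

Put
$$\Gamma_p=\sup_{N\ge1}\ \sup_{(W_e)}\ \inf_H\|H\|,$$
where the suprema run over all depths $N$ and all positive weights on the binary tree of depth $N$, and the infimum runs over all linear extension operators. Is $\Gamma_p$ finite? In words: can one extend linearly from the leaves, with a loss that depends only on $p$ and not on the depth or the weights?

The problem comes from Charles Fefferman and Bo'az Klartag, "Linear extension operators for Sobolev spaces on radially-symmetric binary trees", arXiv:2301.13792 (2023). Two facts are known. For $p=2$ the harmonic extension for the conductances $W_x$ has norm one, which is (1). For radially symmetric weights and every $1<p<\infty$, there is a linear extension operator with norm at most a constant $\bar C_p$ depending only on $p$. The conjecture is that without radial symmetry this breaks down: $\Gamma_p=\infty$ for each fixed $p\in(1,\infty)\setminus\{2\}$. We shall disprove it for every $p$.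

**Theorem 1.** For all $N\ge1$, all positive weights and all $1<p<\infty$, there is a linear extension operator $H$ with $\|H\|\le8$. Hence $\Gamma_p\le8$.

**Theorem 2.** (a) Theorem 1 holds for every finite rooted tree whose root is not a leaf, with arbitrary branching and leaves at arbitrary depths. It also holds for functions with values in any normed space, with the same constant.

(b) $s_p\le\Gamma_p\le\min\{8,(32/3)^{|2-4/p|}\}$, where
$$s_p^p=\sup_{0<\lambda<1}\frac{\lambda(1-\lambda)^p+(1-\lambda)\lambda^p}{\min_{c\in\mathbb R}[\lambda|1-c|^p+(1-\lambda)|c|^p]}.$$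
Moreover $s_p>1$ for $p\ne2$, and $s_p\to2$ as $p\to1$ or $p\to\infty$. Consequently $\Gamma_p=1$ if and only if $p=2$, $\Gamma_p\to1$ as $p\to2$, and $2\le\sup_p\Gamma_p\le8$.

The operator will be explicit.

## 3. Depth one, and four leaves hanging from a heavy stem

For $N=1$ with weights $a,b$, the best value at the root is linear in $f$. By translation and scaling it is $c=f(1)+s\,(f(0)-f(1))$, where $s\in(0,1)$ minimizes $a|1-s|^p+b|s|^p$; that is, $a(1-s)^{p-1}=bs^{p-1}$, with $s$ independent of $f$. So for $N=1$ there is a linear extension operator of norm $1$, for every $p$.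

With more leaves, the best constant is no longer linear. Take $N=2$, weight $1$ on the four leaf edges, and a huge weight $L$ on the two top edges. A competitor of moderate energy must be nearly constant on $\{\emptyset,0,1\}$, so we are asking for the constant $c$ that best approximates $f$ in $\ell^p$ of four points. Let $p=3$ and let $f$ be the indicator of one leaf. Dividing by $4$, the energy at the constant $c\in[0,1]$ is $\frac14(1-c)^3+\frac34c^3$. It is minimized where $(1-c)^2=3c^2$, so $c=\frac1{1+\sqrt3}$, and the minimum is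
$$\frac{3\sqrt3+3}{4(1+\sqrt3)^3}=\frac{3}{4(1+\sqrt3)^2}=\frac{3(2-\sqrt3)}8 .$$
A linear rule that treats the four leaves alike and reproduces constants must use the mean $c=\frac14$, whose cost is $\frac14\cdot\frac{27}{64}+\frac34\cdot\frac1{64}=\frac{15}{128}$. The ratio is $\frac{5(2+\sqrt3)}{16}\approx1.17$. This is the quotient in $s_3^3$ at $\lambda=\frac14$, and Section 9 turns the computation into the lower bound of Theorem 2(b). For now the lesson is that some loss is unavoidable when $p\ne2$.

## 4. Two linear rules that lose an unbounded factor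

The minimizing $F$ itself loses nothing, but it is not linear in $f$. Here are two linear rules one might try first.

**Averages.** Fix any probability measure $m$ of full support on $\partial V$, and extend by $h(x)=m(T_x)^{-1}\int_{T_x}f\,dm$. Take $N=2$, weight $M$ on the two top edges, weight $1$ on the leaf edges, and $f=\mathbf 1_{T_0}$. With $\lambda=m(T_0)$ we get $h(\emptyset)=\lambda$, $h(0)=1$, $h(1)=0$, so by convexity the energy is $M[(1-\lambda)^p+\lambda^p]\ge2^{1-p}M$. The extension equal to $\frac12$ at $\emptyset,0,1$ has energy $4\cdot2^{-p}$. The $p$-th power of the norm is therefore at least $M/2$, whatever $m$ is. The rule makes the whole jump at the top edges, even when those edges are expensive.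

**Harmonic extension for the conductances $W_x$.** This rule spreads the jump along the path, but in the wrong proportions when $p\ne2$. Take radial weights $w_k$ at depth $k$, put $\omega_k=2^{k-1}w_k$, and let $f=\mathbf 1_{T_0}$. Consider functions that equal $\frac12$ at the root, increase by $d_k$ at depth $k$ below $0$, and decrease by $d_k$ below $1$, with $d_k\ge0$ and $\sum_kd_k=\frac12$. There are $2^{k-1}$ edges of depth $k$ on each side, so the energy is $2\sum_k\omega_kd_k^p$. Such a function is harmonic when $w_kd_k=2w_{k+1}d_{k+1}$ for $1\le k<N$, that is, when $\omega_kd_k$ is constant; at the root the two sides cancel. So the harmonic extension has $d_k$ proportional to $\omega_k^{-1}$. The minimum of $\sum\omega_kd_k^p$ asks instead that $\omega_kd_k^{p-1}$ be constant, so $d_k$ is proportional to $\omega_k^{-1/(p-1)}$.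

This mismatch is fatal. Let $m=N-1\geq 1$, $\omega_1=1$ and $\omega_2=\dots=\omega_N=m$. Then $\sum_k\omega_k^{-1}=2$, so the harmonic extension has $d_1=\frac14$ and $d_k=\frac1{4m}$ for $k\ge2$. Its energy is
$$2\big[4^{-p}+m\cdot m\,(4m)^{-p}\big]=2\cdot4^{-p}(1+m^{2-p}).$$
Putting the whole increase at depth one costs $2\cdot2^{-p}$. Spreading it equally over depths $2,\dots,N$ costs $2\cdot m\cdot m\,(2m)^{-p}=2\cdot2^{-p}m^{2-p}$. Hence $\|f\|^p\le2^{1-p}\min\{1,m^{2-p}\}$, and
$$\|H\|^p\ \ge\ 2^{-p}\,\frac{1+m^{2-p}}{\min\{1,m^{2-p}\}}\ \ge\ 2^{-p}m^{|p-2|}.$$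
For $p\ne2$ this tends to infinity with $N$.

The two failures suggest the remedy. Averages over $T_x$ are the right target as one descends, but the value should relax toward that target gradually, at a pace set by a clock that knows about $p$. In the example the clock should advance by an amount proportional to $\omega_k^{-1/(p-1)}$ at depth $k$. The next section builds such a clock for arbitrary weights.

## 5. The $p$-capacitary potential as a clock on the tree

Fix a finite rooted tree whose root is not a leaf, with arbitrary positive weights. We build a function $u$ that decreases from $1$ at the root to $0$ at every leaf, and a probability measure $\nu$ on the leaves, so that the weights are expressed through $u$ and $\nu$ alone.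

**Definition (potential and flow).** Proceed from the leaves upward. If $x$ is a leaf, put $r_x=0$ and $S_x=W_x$. If $x$ is a non-leaf whose children have been treated, put
$$C_x=\sum_{z^-=x}S_z ,$$
and, if $x\ne\emptyset$, let $r_x\in(0,1)$ be the unique solution of
$$W_x(1-r_x)^{p-1}=C_xr_x^{p-1},\tag{2}$$
and put $S_x=W_x(1-r_x)^{p-1}>0$. The solution exists and is unique because, for $r\in[0,1]$, the left side decreases strictly from $W_x$ to $0$ and the right side increases strictly from $0$ to $C_x$. Then proceed from the root downward: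
$$u(\emptyset)=1,\qquad u(x)=r_xu(x^-),\qquad \delta_x=u(x^-)-u(x)=(1-r_x)u(x^-),\qquad \theta_x=W_x\delta_x^{p-1}.$$
For leaves and non-leaves alike, $S_x=W_x(1-r_x)^{p-1}$, so $\theta_x=S_xu(x^-)^{p-1}$. Also $u>0$ at non-leaves, $u=0$ at leaves, and $u$ decreases strictly along descending paths. Thus $\delta_x>0$ and $\theta_x>0$ for all $x\in E$.

**Step 1: $\theta$ is a flow.** We show that what enters a vertex leaves it. For a non-leaf $x\ne\emptyset$, by (2),
$$\sum_{z^-=x}\theta_z=u(x)^{p-1}\sum_{z^-=x}S_z=u(x)^{p-1}C_x=u(x^-)^{p-1}r_x^{p-1}C_x=u(x^-)^{p-1}S_x=\theta_x .$$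
At the root, $\sum_{z^-=\emptyset}\theta_z=C_\emptyset=:\kappa$.

**Step 2: the measure $\nu$ and the formula for the weights.** Put $\nu(\{\ell\})=\theta_\ell/\kappa$ for $\ell\in\partial V$. Summing Step 1 from the leaves upward gives $\nu(T_x)=\theta_x/\kappa$ for $x\in E$ and $\nu(\partial V)=1$. So $\nu$ is a probability measure with full support, and $\theta_x=W_x\delta_x^{p-1}$ becomes
$$W_x=\kappa\,\nu(T_x)\,\delta_x^{1-p}\qquad(x\in E).\tag{3}$$

**Step 3: the energy in the new variables.** With
$$\mu(x)=\nu(T_x)\,\delta_x\qquad(x\in E),$$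
formula (3) gives $W_x|s|^p=\kappa\,\mu(x)\,|s/\delta_x|^p$, so for every $F$ on $V$
$$\|F\|^p_{\dot W^{1,p}(V)}=\kappa\sum_{x\in E}\mu(x)\Big|\frac{F(x)-F(x^-)}{\delta_x}\Big|^p .\tag{4}$$
The ratio $(F(x)-F(x^-))/\delta_x$ is a slope with respect to the clock $u$. The number $\mu(x)$ is the area of the "rectangle" $T_x\times(u(x),u(x^-)]$ for $\nu\times dt$. These rectangles tile $\partial V\times(0,1]$, since along the path to each leaf the intervals $(u(x),u(x^-)]$ tile $(0,1]$. In these variables the energy is the $L^p$ norm of a slope for a product measure, and the original weights no longer appear.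

The name of $u$ is justified as follows. Step 1 reads $\sum_{z^-=x}W_z(u(x)-u(z))^{p-1}=W_x(u(x^-)-u(x))^{p-1}$ at each non-root interior vertex. This is the vanishing of the derivative of the convex function $\|\cdot\|^p_{\dot W^{1,p}(V)}$ in the direction of the value at $x$. So $u$ minimizes the $p$-energy among functions equal to $1$ at the root and $0$ on the leaves.

**Example.** Let $p=3$, $N=2$, with $W_0=4$, $W_{00}=W_{01}=2$, $W_1=16$, $W_{10}=1$, $W_{11}=3$; these weights are not radial. Here $C_0=C_1=4$. Equation (2) gives $4(1-r_0)^2=4r_0^2$, so $r_0=\frac12$ and $S_0=1$; and $16(1-r_1)^2=4r_1^2$, so $r_1=\frac23$ and $S_1=\frac{16}9$. Thus $\kappa=\frac{25}9$, $u(0)=\frac12$, $u(1)=\frac23$, $\nu(T_0)=\frac9{25}$ and $\nu(T_1)=\frac{16}{25}$. The leaf flows are $\theta_{00}=\theta_{01}=\frac12$, $\theta_{10}=\frac49$, $\theta_{11}=\frac{12}9$, so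
$$\nu(00)=\nu(01)=\tfrac9{50},\qquad \nu(10)=\tfrac4{25},\qquad\nu(11)=\tfrac{12}{25}.$$
As a check of (3): $\kappa\nu(T_1)\delta_1^{-2}=\frac{16}9\cdot9=16=W_1$.

## 6. Relaxing toward averages: the operators $H_\alpha$

Let $A_xf=\nu(T_x)^{-1}\int_{T_x}f\,d\nu$. For a parameter $\alpha>0$ define $h=H_\alpha f$ by
$$h(\emptyset)=A_\emptyset f,\qquad h(x)=r_x^\alpha h(x^-)+(1-r_x^\alpha)A_xf\quad(x\in E).\tag{5}$$
This is linear in $f$. At a leaf, $r_x=0$ and $A_xf=f(x)$, so $h(x)=f(x)$. Hence $H_\alpha$ is a linear extension operator. It reproduces constants, since $A_xc=c$.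

**Example.** In the radial example of Section 4, the flow splits equally by symmetry, so $\nu(T_x)=2^{-d(x)}$, and (3) shows that $\delta_x$ is proportional to $\omega_k^{-1/(p-1)}$ at depth $k$. For $f=\mathbf 1_{T_0}$ we have $A_xf=1$ below and at $0$, so (5) reads $1-h(x)=r_x^\alpha(1-h(x^-))$, starting from $1-h(\emptyset)=\frac12$. Hence $h(x)=1-\frac12u(x)^\alpha$ there. For $\alpha=1$ the increments are $\delta_x/2$, the optimal proportions found in Section 4.

**Example.** In the example of Section 5, let $f$ be the indicator of the leaf $10$ and $\alpha=1$. Then $A_\emptyset f=\frac4{25}$, $A_0f=0$, $A_1f=\frac14$, so $h(\emptyset)=\frac{16}{100}$, $h(0)=\frac12\cdot\frac{16}{100}=\frac8{100}$ and $h(1)=\frac23\cdot\frac4{25}+\frac13\cdot\frac14=\frac{19}{100}$.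

The recursion (5) is a sampled differential equation. Let the clock $t$ run from $1$ down to $0$ along a path. While $t$ is between $u(x^-)$ and $u(x)$, let a value $\hat H$ relax toward $A_xf$ by the rule $\partial_t\hat H=\frac\alpha t(\hat H-A_xf)$. The distance to the target is then proportional to $t^\alpha$, so it shrinks by the factor $(u(x)/u(x^-))^\alpha=r_x^\alpha$ across the edge, which is (5). The next section makes this precise and compares $\hat H$ with an arbitrary extension $F$.

## 7. Hardy's inequalities and the estimate for $H_\alpha$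

We work with functions whose values lie in a normed space $X$, and write $|\cdot|$ for its norm. On a first reading take $X=\mathbb R$. The case $X=\mathbb C$ will be needed in Section 8. The definition (5) makes sense verbatim. Everything takes place in the finite-dimensional span of the values of $F$, so integrals of piecewise continuous functions and the fundamental theorem of calculus are available there, as is $|\int g|\le\int|g|$.

**Proposition 3.** Let $\nu,u,\delta,\mu$ be as in Section 5, built with the exponent $p$. Let $\rho\in(1,\infty)$ be any exponent, possibly different from $p$, and $\rho'=\rho/(\rho-1)$. If $y:=\alpha\rho'>1$, then for every $F:V\to X$ with $F|_{\partial V}=f$, and $h=H_\alpha f$,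
$$\Big(\sum_{x\in E}\mu(x)\Big|\frac{h(x)-h(x^-)}{\delta_x}\Big|^\rho\Big)^{1/\rho}\le\frac{2y^2}{y-1}\Big(\sum_{x\in E}\mu(x)\Big|\frac{F(x)-F(x^-)}{\delta_x}\Big|^\rho\Big)^{1/\rho}.$$

**Step 1: the partitions at time $t$.** This step sets up averaging operators indexed by the clock. For $\ell\in\partial V$ and $0<t\le1$, let $e_t(\ell)\in E$ be the unique vertex $x$ on the path from $\emptyset$ to $\ell$ with $u(x)<t\le u(x^-)$. It exists and is unique because $u$ decreases strictly from $1$ to $0$ along the path. Put $T_t(\ell)=T_{e_t(\ell)}$ for $t\le1$, and $T_t(\ell)=\partial V$ for $t>1$. If $\ell'\in T_x$ with $x=e_t(\ell)$, then $x$ and $x^-$ lie on the path to $\ell'$, so $e_t(\ell')=x$. Hence for each $t$ the sets $T_t(\ell)$ partition $\partial V$. Let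
$$(E_tg)(\ell)=\nu(T_t(\ell))^{-1}\int_{T_t(\ell)}g\,d\nu$$
be the conditional expectation for this partition. By the triangle inequality $|E_tg|\le E_t|g|$, and by Jensen's inequality on each cell $E_t$ is a contraction of $L^\rho(\nu)$. For $t\le1$, $(E_tf)(\ell)=A_{e_t(\ell)}f$; for $t>1$, $E_tf=A_\emptyset f$.

In the example of Section 5, where $u(0)=\frac12$ and $u(1)=\frac23$, the cells are $T_0,T_1$ for $\frac23<t\le1$; they are $T_0,\{10\},\{11\}$ for $\frac12<t\le\frac23$; and they are singletons for $t\le\frac12$. The refinement follows the clock, not the depth.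

All norms $\|\cdot\|_\rho$ of functions of $(\ell,t)$ below are in $L^\rho(\partial V\times(0,\infty),\nu\times dt)$.

**Step 2: $F$ as a function of the clock.** We encode $F$ by its slope. Put $\varphi(\ell,t)=(F(x)-F(x^-))/\delta_x$ with $x=e_t(\ell)$ if $t\le1$, and $\varphi(\ell,t)=0$ if $t>1$. The set $\{(\ell,t):e_t(\ell)=x\}=T_x\times(u(x),u(x^-)]$ has measure $\mu(x)$, so
$$\|\varphi\|_\rho^\rho=\sum_{x\in E}\mu(x)\Big|\frac{F(x)-F(x^-)}{\delta_x}\Big|^\rho .\tag{6}$$
Let $\hat F(\ell,t)=F(\emptyset)+\int_t^\infty\varphi(\ell,s)\,ds$ for $t\ge0$. Integrating $\varphi(\ell,\cdot)$ over $(u(x),u(x^-)]$ gives $F(x)-F(x^-)$, so $\hat F(\ell,u(x))=F(x)$ for every $x$ on the path to $\ell$. In particular $\hat F(\ell,0)=f(\ell)$, so for every $t>0$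
$$f=\hat F(\cdot,t)+\int_0^t\varphi(\cdot,s)\,ds .$$

**Step 3: the target $E_tf$ in terms of $F$.** We show that $E_tf$ differs from $\hat F(\cdot,t)$ only by an average of $\varphi$ over times below $t$. First, $\hat F(\cdot,t)$ is constant on each cell $T_t(\ell)$. For $t>1$ it equals $F(\emptyset)$. For $t\le1$, let $\ell'\in T_t(\ell)$ and $t\le s\le1$. The vertex $e_s(\ell)$ satisfies $u(e_s(\ell)^-)\ge s\ge t>u(e_t(\ell))$, so it lies on the path from $\emptyset$ to $e_t(\ell)$, which is also the initial part of the path to $\ell'$. Hence $e_s(\ell')=e_s(\ell)$ and $\varphi(\ell',s)=\varphi(\ell,s)$ for all $s\ge t$. Therefore $E_t$ fixes $\hat F(\cdot,t)$, and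
$$E_tf=\hat F(\cdot,t)+m(\cdot,t),\qquad m(\cdot,t):=E_t\int_0^t\varphi(\cdot,s)\,ds .\tag{7}$$

**Step 4: $h$ as a function of the clock.** We interpolate $h$ so that it solves the relaxation equation. Let $\hat H(\ell,t)=A_\emptyset f$ for $t\ge1$. For $x\ne\emptyset$ on the path to $\ell$ and $u(x)\le t\le u(x^-)$, let
$$\hat H(\ell,t)=A_xf+\Big(\frac t{u(x^-)}\Big)^\alpha\big(h(x^-)-A_xf\big).$$
At $t=u(x^-)$ this equals $h(x^-)$. At $t=u(x)$ it equals $A_xf+r_x^\alpha(h(x^-)-A_xf)=h(x)$, by (5). So the pieces match, including at $t=1$, where $h(\emptyset)=A_\emptyset f$. Thus $\hat H(\ell,\cdot)$ is continuous on $[0,\infty)$ and piecewise $C^1$ on $(0,\infty)$. Differentiating, with $E_tf(\ell)=A_xf$ for $u(x)<t<u(x^-)$ and both sides $0$ for $t>1$, we get, off finitely many $t$,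
$$\partial_t\hat H=\frac\alpha t\,(\hat H-E_tf).\tag{8}$$

**Step 5: solving for the difference.** We now express $\partial_t\hat H$ through $\varphi$ alone. Let $D=\hat H-\hat F$ and $a=m/t$. By (7), $\hat H-E_tf=D-m$. Since $\partial_t\hat F=-\varphi$, equation (8) gives $\partial_tD=\frac\alpha t(D-m)+\varphi$, that is,
$$\partial_t(t^{-\alpha}D)=t^{-\alpha}\Big(\partial_tD-\frac\alpha tD\Big)=t^{-\alpha}(\varphi-\alpha a).$$
For $t\ge1$, $D=A_\emptyset f-F(\emptyset)$ does not depend on $t$, so $t^{-\alpha}D\to0$ as $t\to\infty$. For $t\geq 1$ we also have $\varphi=0$ for $t>1$ and $|a|=O(1/t)$, because $\varphi(\ell,\cdot)$ is supported in $(0,1]$; so the right side is integrable at infinity. Integrating the continuous, piecewise $C^1$ function $t^{-\alpha}D$ from $t$ to $\infty$,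
$$\frac{D(\cdot,t)}t=-\,t^{\alpha-1}\int_t^\infty s^{-\alpha}(\varphi-\alpha a)(\cdot,s)\,ds,\qquad \partial_t\hat H=\alpha\Big(\frac Dt-a\Big),\tag{9}$$
where the second identity is (8) again. Integrating from infinity down to $t$ avoids the singular point $t=0$.

**Step 6: two Hardy inequalities.** These control the operators in (9). Let $g\ge0$ be in $L^\rho(0,\infty)$; here $\|\cdot\|_\rho$ is the norm of that space. We use Minkowski's integral inequality and $\|g(\sigma\,\cdot)\|_\rho=\sigma^{-1/\rho}\|g\|_\rho$. Substituting $s=t\sigma$,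
$$\Big\|\frac1t\int_0^tg\,ds\Big\|_\rho=\Big\|\int_0^1g(t\sigma)\,d\sigma\Big\|_\rho\le\int_0^1\sigma^{-1/\rho}\,d\sigma\,\|g\|_\rho=\rho'\|g\|_\rho,\tag{10}$$
$$\Big\|t^{\alpha-1}\int_t^\infty s^{-\alpha}g(s)\,ds\Big\|_\rho=\Big\|\int_1^\infty\sigma^{-\alpha}g(t\sigma)\,d\sigma\Big\|_\rho\le\int_1^\infty\sigma^{-\alpha-1/\rho}\,d\sigma\,\|g\|_\rho=\frac{\|g\|_\rho}{\alpha-1/\rho'}.\tag{11}$$
The last integral converges exactly when $\alpha+1/\rho>1$, that is, $\alpha>1/\rho'$, that is, $y>1$. This is where the hypothesis enters.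

**Step 7: bounding $\partial_t\hat H$.** We combine (9), (10), (11). First,
$$|a(\cdot,t)|\le E_t\Big[\frac1t\int_0^t|\varphi|\,ds\Big].$$
For each $t$, $E_t$ contracts $L^\rho(\nu)$. Taking $\rho$-th powers, integrating over $t$, and then applying (10) for each $\ell$,
$$\|a\|_\rho\le\Big\|\frac1t\int_0^t|\varphi|\,ds\Big\|_\rho\le\rho'\|\varphi\|_\rho .$$
Next, $|a|\le\max|\varphi|$ and $|a|=O(1/t)$ for $t\ge1$, so for each $\ell$ the function $|\varphi|+\alpha|a|$ is in $L^\rho(0,\infty)$. By (9) and (11), applied for each $\ell$ to this function,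
$$\Big\|\frac Dt\Big\|_\rho\le\frac{\|\varphi\|_\rho+\alpha\|a\|_\rho}{\alpha-1/\rho'}\le\frac{1+\alpha\rho'}{\alpha-1/\rho'}\,\|\varphi\|_\rho .$$
Multiplying by $\alpha$ and writing $y=\alpha\rho'$, we have $\alpha\cdot\frac{1+y}{\alpha-1/\rho'}=\frac{y(1+y)}{y-1}$, so by (9)
$$\|\partial_t\hat H\|_\rho\le\Big(\frac{y(1+y)}{y-1}+y\Big)\|\varphi\|_\rho=\frac{2y^2}{y-1}\,\|\varphi\|_\rho .\tag{12}$$

**Step 8: back to the tree.** We recover $h$ by averaging over rectangles. For $\ell\in T_x$,
$$\frac{h(x^-)-h(x)}{\delta_x}=\frac1{\delta_x}\int_{u(x)}^{u(x^-)}\partial_t\hat H(\ell,t)\,dt .$$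
If $x$ is a leaf, then $u(x)=0$ and $\partial_t\hat H$ is a constant times $t^{\alpha-1}$ near $0$. This is integrable, and $\hat H(\ell,\cdot)$ is continuous at $0$, so the formula still holds. By Jensen's inequality and integration over $\ell\in T_x$,
$$\mu(x)\Big|\frac{h(x)-h(x^-)}{\delta_x}\Big|^\rho\le\int_{T_x}\int_{u(x)}^{u(x^-)}|\partial_t\hat H|^\rho\,dt\,d\nu .$$
The rectangles are disjoint, so summing over $x$ gives at most $\|\partial_t\hat H\|_\rho^\rho$. With (12) and (6) this is Proposition 3. $\blacksquare$

**Proof of Theorem 1 and Theorem 2(a).** Take $\rho=p$ and $\alpha=2/q$. Then $y=\alpha q=2$ and $\frac{2y^2}{y-1}=8$. By (4), which holds for $F$ and for $h$ (with $|\cdot|$ the norm of $X$), Proposition 3 says $\|H_\alpha f\|_{\dot W^{1,p}(V)}\le8\|F\|_{\dot W^{1,p}(V)}$ for every extension $F$ of $f$. Taking the infimum over $F$ gives $\|H_\alpha f\|_{\dot W^{1,p}(V)}\le8\|f\|_{\dot W^{1,p}(\partial V)}$. Nothing in Sections 5 to 7 used binary branching or equal leaf depths, and values in a normed space were allowed throughout. This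 proves both statements, and $\Gamma_p\le8$ for every $p\in(1,\infty)$; the conjecture is false. $\blacksquare$

The value $y=2$ is the best choice here, because $y^2/(y-1)$ has derivative $y(y-2)/(y-1)^2$ and so its minimum on $(1,\infty)$ is at $y=2$. With $\alpha=1$ and $\rho=p$ one gets $y=q$ and the constant $2pq$, which is finite for each $p$ but not uniform in $p$.

## 8. Harmonicity of $H_1$ and interpolation near $p=2$

We now prove $\Gamma_p\le(32/3)^{|2-4/p|}$ for $\frac43\le p\le4$, using $\alpha=1$. Proposition 3 allows exponents $\rho\ne p$ with $\nu,u,\mu$ fixed. That makes interpolation possible.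

**Step 1: the operator to interpolate.** The tree, the weights and $p$ are fixed, and so are $\nu,u,\delta,\mu$. For $\varphi\in\mathbb C^E$ define $F$ by $F(\emptyset)=0$ and $F(x)-F(x^-)=\delta_x\varphi(x)$. Put $f=F|_{\partial V}$, $h=H_1f$ and
$$(T\varphi)(x)=\frac{h(x)-h(x^-)}{\delta_x}.$$
This is a linear map of $\mathbb C^E$. With $\alpha=1$ we have $y=\rho'>1$ and $\frac{2y^2}{y-1}=2\rho'\cdot\frac{\rho'}{\rho'-1}=2\rho\rho'$, so Proposition 3 with $X=\mathbb C$ gives
$$\|T\|_{L^\rho(\mu)\to L^\rho(\mu)}\le2\rho\rho'\qquad(1<\rho<\infty).\tag{13}$$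

**Step 2: $\|T\|_{L^2(\mu)\to L^2(\mu)}\le1$.** The bound (13) at $\rho=2$ is only $8$; we improve it to $1$. Consider the conductances $c_x=\nu(T_x)/\delta_x$. Then $\mu(x)=c_x\delta_x^2$, so
$$\sum_x\mu(x)|\varphi(x)|^2=\sum_xc_x|F(x)-F(x^-)|^2,\qquad \sum_x\mu(x)|T\varphi(x)|^2=\sum_xc_x|h(x)-h(x^-)|^2.$$
By (1), it suffices to show that $h$ is the harmonic extension of $f$ for $(c_x)$. From (5) with $\alpha=1$, $h(x^-)-h(x)=(1-r_x)(h(x^-)-A_xf)$, and $\delta_x=u(x^-)(1-r_x)$, so
$$c_x\big(h(x^-)-h(x)\big)=\nu(T_x)\,\frac{h(x^-)-A_xf}{u(x^-)}\qquad(x\in E).\tag{14}$$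
If $x\ne\emptyset$ is not a leaf, (5) also gives $h(x)-A_xf=r_x(h(x^-)-A_xf)$, while $u(x)=r_xu(x^-)$ and $r_x>0$. So the right side of (14) equals $\nu(T_x)\frac{h(x)-A_xf}{u(x)}$. On the other hand, summing (14) over the children of any non-leaf $x$,
$$\sum_{z^-=x}c_z\big(h(x)-h(z)\big)=\frac1{u(x)}\sum_{z^-=x}\nu(T_z)\big(h(x)-A_zf\big)=\nu(T_x)\,\frac{h(x)-A_xf}{u(x)},$$
because $\sum_{z^-=x}\nu(T_z)=\nu(T_x)$ and $\sum_{z^-=x}\nu(T_z)A_zf=\nu(T_x)A_xf$. At a non-root interior vertex the two expressions agree, which is harmonicity at $x$. At the root the last expression vanishes, since $h(\emptyset)=A_\emptyset f$. So $h$ is harmonic.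

In the example of Section 6, $c_0=\frac{18}{25}$, $c_1=\frac{48}{25}$, $c_{10}=\frac6{25}$, $c_{11}=\frac{18}{25}$. At the root, $18(16-8)+48(16-19)=0$. At the vertex $1$, the inflow is $48(16-19)=-144$ and the outflow is $6(19-100)+18\cdot19=-144$, both in units of $\frac1{2500}$.

By (3), $c_x=\kappa^{-1}W_x\delta_x^{p-2}$. So $H_1$ is the harmonic extension of Section 4 with $W_x$ corrected by the factor $\delta_x^{p-2}$; it is the harmonic extension for the $p$-Laplacian linearized at $u$.

**Step 3: interpolation.** Recall the Riesz–Thorin theorem: if $\|T\|_{L^{p_0}(\mu)\to L^{p_0}(\mu)}\le M_0$, $\|T\|_{L^{p_1}(\mu)\to L^{p_1}(\mu)}\le M_1$ and $\frac1p=\frac{1-\tau}{p_0}+\frac\tau{p_1}$ with $0\le\tau\le1$, then $\|T\|_{L^p(\mu)\to L^p(\mu)}\le M_0^{1-\tau}M_1^\tau$. Take $p_0=2$, $M_0=1$. For $2\le p\le4$ take $p_1=4$; then $\frac1p=\frac12-\frac\tau4$ and $\tau=2-\frac4p$. For $\frac43\le p\le2$ take $p_1=\frac43$; then $\frac1p=\frac12+\frac\tau4$ and $\tau=\frac4p-2$. In both cases (13) gives $M_1=2\cdot4\cdot\frac43=\frac{32}3$. Thus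
$$\|T\|_{L^p(\mu)\to L^p(\mu)}\le(32/3)^{|2-4/p|}\qquad(\tfrac43\le p\le4).$$

**Step 4: from $T$ to $H_1$.** Let $F$ be any real extension of $f$. Replacing $F$ by $F-F(\emptyset)$ changes $f$ and $H_1f$ by the same constant, because $H_1$ reproduces constants, so no seminorm changes and we may assume $F(\emptyset)=0$. By (4), $\|F\|^p_{\dot W^{1,p}(V)}=\kappa\|\varphi\|^p_{L^p(\mu)}$ and $\|H_1f\|^p_{\dot W^{1,p}(V)}=\kappa\|T\varphi\|^p_{L^p(\mu)}$. Taking the infimum over $F$, we get $\|H_1\|\le(32/3)^{|2-4/p|}$.

With Theorem 1 this gives $\Gamma_p\le\min\{8,(32/3)^{|2-4/p|}\}$ for $\frac43\le p\le4$. For $p\notin[\frac43,4]$ we have $|2-4/p|>1$, so the minimum is $8$ and Theorem 1 gives the bound. The upper bound in Theorem 2(b) is proved.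

## 9. The lower bound $\Gamma_p\ge s_p$

We return to binary trees and carry out the computation of Section 3 for every proportion of leaves. Put
$$e(\lambda)=\min_{c\in\mathbb R}\,[\lambda|1-c|^p+(1-\lambda)|c|^p],\qquad n(\lambda)=\lambda(1-\lambda)^p+(1-\lambda)\lambda^p ,$$
so $s_p^p=\sup_{0<\lambda<1}n(\lambda)/e(\lambda)$. Let $N\ge2$, $1\le k<2^N$, $\lambda=k2^{-N}$, and let $f$ be the indicator of some $k$ leaves. Put weight $1$ on leaf edges and weight $L$ on all other edges. Since $\Gamma_p\le8<\infty$, there is a linear extension operator $H$ for these weights with $\|H\|\le G_L:=\Gamma_p+1/L$.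

**Step 1: symmetrization.** This step forces the value at the root to be the mean. Let $\mathcal G$ be the finite group of rooted-tree automorphisms, acting on functions on $V$ and on $\partial V$ by $(gF)(x)=F(g^{-1}x)$. The weights are $\mathcal G$-invariant and restriction to $\partial V$ commutes with the action, so both seminorms are $\mathcal G$-invariant. Put
$$\tilde H=|\mathcal G|^{-1}\sum_{g\in\mathcal G}g^{-1}Hg .$$
It is linear. On the leaves, $g^{-1}Hg\tilde f$ equals $g^{-1}g\tilde f=\tilde f$, so $\tilde H$ is an extension operator. The triangle inequality and invariance give $\|\tilde H\|\le G_L$. Moreover $\tilde Hg=g\tilde H$ for $g\in\mathcal G$.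

The function $\tilde H1$ has energy at most $G_L\|1\|_{\dot W^{1,p}(\partial V)}=0$, so it is constant, and it equals $1$ on the leaves; thus $\tilde H1=1$. The linear functional $\tilde f\mapsto(\tilde H\tilde f)(\emptyset)$ is $\mathcal G$-invariant, because automorphisms fix the root. Since $\mathcal G$ acts transitively on the leaves, this functional has the same coefficient at every leaf; since it sends $1$ to $1$, it is the mean over the leaves. Hence $\tilde Hf(\emptyset)=\lambda$.

**Step 2: letting $L\to\infty$.** Now the heavy edges propagate the value $\lambda$ to depth $N-1$. Extending $f$ by a constant $c$ on all non-leaves costs $k|1-c|^p+(2^N-k)|c|^p$, so $\|f\|^p_{\dot W^{1,p}(\partial V)}\le2^Ne(\lambda)$ and $\|\tilde Hf\|^p_{\dot W^{1,p}(V)}\le G_L^p2^Ne(\lambda)$. Each non-leaf edge has weight $L$, so the difference of $\tilde Hf$ across it is at most $L^{-1/p}G_L(2^Ne(\lambda))^{1/p}$, which tends to $0$ because $G_L$ stays bounded. Starting from $\tilde Hf(\emptyset)=\lambda$, we get $\tilde Hf(v)\to\lambda$ for every $v$ of depth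 $N-1$. The leaf edges alone give
$$\sum_{\ell\in\partial V}|f(\ell)-\tilde Hf(\ell^-)|^p\le G_L^p\,2^Ne(\lambda).$$
As $L\to\infty$ the left side tends to $k(1-\lambda)^p+(2^N-k)\lambda^p=2^Nn(\lambda)$. So $n(\lambda)\le\Gamma_p^p\,e(\lambda)$.

**Step 3: all $\lambda$.** The inequality holds for every dyadic rational in $(0,1)$, since any such number can be written with denominator $2^N$, $N\ge2$. The minimum in $e(\lambda)$ may be taken over $c\in[0,1]$, because moving $c$ to the nearest point of $[0,1]$ decreases both terms. So $e$ is continuous. It is positive on $(0,1)$, since $|1-c|$ and $|c|$ do not vanish together. Hence $n/e$ is continuous on $(0,1)$, and density of the dyadic rationals gives $\Gamma_p\ge s_p$.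

**Step 4: $s_p>1$ for $p\ne2$.** The number $n(\lambda)$ is the value of $c\mapsto\lambda|1-c|^p+(1-\lambda)|c|^p$ at $c=\lambda$. The derivative there is $p[(1-\lambda)\lambda^{p-1}-\lambda(1-\lambda)^{p-1}]$, which vanishes if and only if $\lambda^{p-2}=(1-\lambda)^{p-2}$. For $p\ne2$ this forces $\lambda=\frac12$. So for every $\lambda\ne\frac12$ the point $c=\lambda$ is not a minimum, $n(\lambda)>e(\lambda)$, and $s_p>1$.

**Step 5: the limits of $s_p$.** First, $s_p\le2$. Let $g$ be a random variable with values $1,0$ taken with probabilities $\lambda,1-\lambda$. Then $n(\lambda)=\|g-\mathbb Eg\|_p^p$ and $e(\lambda)=\min_c\|g-c\|_p^p$, and for every $c$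
$$\|g-\mathbb Eg\|_p\le\|g-c\|_p+|c-\mathbb Eg|\le2\|g-c\|_p .$$
For a lower bound when $p$ is large, $c=\frac12$ gives $e(\lambda)\le2^{-p}$, and $n(\lambda)\ge\lambda(1-\lambda)^p$, so $s_p\ge2\lambda^{1/p}(1-\lambda)$, which tends to $2(1-\lambda)$ as $p\to\infty$ with $\lambda$ fixed. When $p$ is near $1$, $c=0$ gives $e(\lambda)\le\lambda$, so
$$s_p^p\ge(1-\lambda)^p+(1-\lambda)\lambda^{p-1}\to2(1-\lambda)\qquad(p\to1).$$
In both cases $\liminf s_p\ge2(1-\lambda)$ for every $\lambda\in(0,1)$. Letting $\lambda\to0$ and using $s_p\le2$, we get $s_p\to2$ as $p\to1$ and as $p\to\infty$.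

**Step 6: the consequences for $\Gamma_p$.** At $p=2$ the upper bound of Section 8 is $(32/3)^0=1$, and $\Gamma_2\ge1$ because every linear extension operator has norm at least $1$ (Section 1); so $\Gamma_2=1$. For $p\ne2$, $\Gamma_p\ge s_p>1$. Hence $\Gamma_p=1$ if and only if $p=2$. Since $1\le\Gamma_p\le(32/3)^{|2-4/p|}$ for $p$ near $2$, $\Gamma_p\to1$ as $p\to2$. Finally $\sup_p\Gamma_p\ge\sup_ps_p\ge2$ by Step 5, and $\sup_p\Gamma_p\le8$ by Theorem 1. This completes the proof of Theorem 2. $\blacksquare$
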